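\title{A compact plane set with no bounded point derivations on which rational approximation is quasianalytic}

\begin{abstract}
For a compact plane set $X$, let $R(X)$ be the uniform closure of the rational functions with no poles on $X$. We construct $X$ such that $R(X)$ has no non-zero bounded point derivations, while every function in $R(X)$ that vanishes on a set of positive area vanishes identically. In particular, the absence of bounded point derivations does not make $R(X)$ regular. The set is a square from which finer and finer grids of small discs are removed, and the proof rests on the fact that $1/|w|$ is locally integrable in the plane and $1/|w|^2$ is not. We also prove a sharp version. For a gauge $\varphi$, the absence of representing measures that integrate $1/\varphi(|z-x|)$ forces regularity exactly when $\int_0^1 dt/\varphi(t)<\infty$, and in that case it forces $R(X)=C(X)$.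
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a compact subset of $\mathbb{C}$, let $C(X)$ be the algebra of continuous complex functions on $X$ with the norm $\|f\|=\sup_X|f|$, and let $R_0(X)$ be the set of rational functions with no poles on $X$. The closure $R(X)$ in $C(X)$ of the restrictions to $X$ of the functions in $R_0(X)$ is a uniform algebra whose characters are the evaluations at the points of $X$. We compare two ways in which $R(X)$ can fail to behave like an algebra of holomorphic functions.

A \emph{point derivation} on $R(X)$ at $x\in X$ is a linear functional $D\colon R(X)\to\mathbb{C}$ with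
\[
D(fg)=f(x)D(g)+g(x)D(f)\qquad(f,g\in R(X)),
\]
and it is \emph{bounded} if it is continuous for the norm $\|\cdot\|$. The following lemma says what a bounded point derivation measures. We write $D(z)$ for the value of $D$ at the coordinate function.

\begin{lemma}\label{lem:derivation}
If $D$ is a bounded point derivation on $R(X)$ at $x$, then $D(f)=f'(x)D(z)$ for all $f\in R_0(X)$, and $D(z)\neq0$ unless $D=0$. A non-zero bounded point derivation at $x$ exists if and only if there is a constant $M$ with
\begin{equation}\label{eq:derivbound}
|f'(x)|\le M\|f\|\qquad(f\in R_0(X)).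
\end{equation}
\end{lemma}

\begin{proof}
From $D(1)=D(1\cdot1)=2D(1)$ we get $D(1)=0$. For $f\in R_0(X)$ write $f=f(x)+(z-x)g$ with $g\in R_0(X)$ and $g(x)=f'(x)$. Then $D(f)=D((z-x)g)=g(x)D(z-x)=f'(x)D(z)$. If $D(z)=0$, then $D$ vanishes on a dense subspace, so $D=0$. If $D(z)\ne0$, then \eqref{eq:derivbound} holds with $M=\|D\|/|D(z)|$. Conversely, under \eqref{eq:derivbound} the functional $f\mapsto f'(x)$ depends only on $f|_X$ and extends continuously to $R(X)$; the product rule passes to the limit, and the value at $z$ is $1$.
\end{proof}

The algebra $R(X)$ is \emph{regular} if for every closed set $F\subseteq X$ and every $x\in X\setminus F$ there is $f\in R(X)$ with $f(x)=1$ and $f=0$ on $F$. Regularity excludes unique continuation: the zeros of a function on $F$ never force a zero at a point outside $F$.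

In the two extreme cases the two notions go together. Write $B(a,s)$ and $\overline B(a,s)$ for the open and the closed disc with center $a$ and radius $s$. Suppose first that $X\supseteq \overline B(x,s)$. Cauchy's estimate gives \eqref{eq:derivbound} with $M=1/s$, so there is a non-zero bounded point derivation at $x$. Functions in $R(X)$ are holomorphic on $B(x,s)$, so one that vanishes on $\overline B(x,s/2)$ vanishes on $B(x,s)$, and $R(X)$ is not regular. Suppose next that $R(X)=C(X)$, as for $X=[0,1]$ by Weierstrass' theorem. Then $R(X)$ is regular by Urysohn's lemma. If $f$ vanishes near $x$, then $f=fg$ for some $g\in C(X)$ with $g(x)=0$, so $D(f)=0$ for every point derivation $D$ at $x$; functions that are constant near $x$ are dense in $C(X)$, so every bounded point derivation is $0$. For the sets between these extremes, the following question is posed in \cite{FMY}.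

\medskip
\noindent\textbf{Question.} \emph{If $R(X)$ has no non-zero bounded point derivations, must $R(X)$ be regular?}
\medskip

One might guess that the answer is yes: if differentiation is unbounded at every point of $X$, there seems to be no mechanism left that carries zeros from one part of $X$ to another. The answer is no, in a strong form. We write $|E|$ for the area of a measurable set $E\subseteq\mathbb{C}$ and $dA$ for area measure.

\begin{theorem}\label{thm:main}
There is a non-empty compact set $X\subset\mathbb{C}$ such that
\begin{enumerate}
\item[(i)] $R(X)$ has no non-zero bounded point derivations;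
\item[(ii)] every non-empty relatively open subset of $X$ has positive area, and every $f\in R(X)$ that vanishes on a subset of $X$ of positive area is identically $0$. In particular, $R(X)$ is not regular.
\end{enumerate}
\end{theorem}

The last sentence of (ii) follows from the first. A non-empty $X$ as in (ii) has positive area, so it contains two points $p\ne q$. The closed set $F=X\cap\overline B(p,|p-q|/2)$ has positive area and misses $q$, and every $f\in R(X)$ that vanishes on $F$ has $f(q)=0$.

How much stronger must the hypothesis of the question be made before it implies regularity? A natural scale is given by representing measures. A \emph{gauge} is a nondecreasing function $\varphi\colon(0,\infty)\to(0,\infty)$ such that $\varphi(t)/t$ is nonincreasing. A point $x\in X$ is a \emph{$\varphi$-point} of $R(X)$ if there is a complex Borel measure $\mu$ on $X$ with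
\begin{equation}\label{eq:phipoint}
\mu(\{x\})=0,\qquad \int f\,d\mu=f(x)\ \ (f\in R(X)),\qquad \int\frac{d|\mu|(z)}{\varphi(|z-x|)}<\infty .
\end{equation}
For $\varphi(t)=t$ the $\varphi$-points are exactly the points that carry a non-zero bounded point derivation, and such points are $\varphi$-points for every gauge $\varphi$ (Lemma~\ref{lem:phi-t}). The larger the gauge, the more $\varphi$-points there are, and the stronger is the hypothesis that there are none.

\begin{theorem}\label{thm:sharp}
For a gauge $\varphi$ the following are equivalent:
\begin{enumerate}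
\item[(a)] $\int_0^1dt/\varphi(t)<\infty$;
\item[(b)] every compact $X\subset\mathbb{C}$ such that $R(X)$ has no $\varphi$-points satisfies $R(X)=C(X)$;
\item[(c)] for every compact $X\subset\mathbb{C}$ such that $R(X)$ has no $\varphi$-points, $R(X)$ is regular.
\end{enumerate}
If \textup{(a)} fails, there is a non-empty compact set $X$ such that $R(X)$ has no $\varphi$-points, hence no non-zero bounded point derivations, and conclusion \textup{(ii)} of Theorem~\ref{thm:main} holds.
\end{theorem}

For $\alpha\ge1$, the function equal to $t(\log(1/t))^{\alpha}$ on $(0,e^{-\alpha}]$ and constant on $[e^{-\alpha},\infty)$ is a gauge, and (a) holds for it exactly when $\alpha>1$. So the implication in the question, which is the case $\varphi(t)=t$, still fails for gauges equal to $t\log(1/t)$ near $0$. It becomes true for gauges equal to $t(\log(1/t))^{\alpha}$ near $0$ with $\alpha>1$, but only because then $R(X)=C(X)$.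

\medskip
\noindent\textbf{The idea.} Remove from the unit square $Q$ the $N^2$ discs of radius $r=\varepsilon/N^2$ centered at the points $a$ of a grid of mesh $1/N$. Two sums describe the effect of the holes. The change that they cause in Cauchy's formula at $z$ is controlled by $\sum_a r/|z-a|$, a Riemann sum for $\varepsilon\int_Q dA(w)/|z-w|$, which is $O(\varepsilon)$ uniformly in $N$. The derivative at $x$ that bounded rational functions with poles in the holes can reach is $\sum_a r/|x-a|^2$, a Riemann sum for the divergent integral $\varepsilon\int_Q dA(w)/|x-w|^2$ cut off at scale $1/N$, which is of order $\varepsilon\log N$. Hence $\varepsilon$ may be as small as we like, provided that $N$ is chosen afterwards and large enough. We remove such grids in generations. Taking $\varepsilon_k\log N_k\to\infty$ destroys \eqref{eq:derivbound} at every point. Taking $\varepsilon_{k+1}$ extremely small compared with the first $k$ generations makes every $f\in R(X)$ extremely close, on most of $X$, to a function holomorphic on a connected open set that depends only on these generations. This gives a quasianalyticity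 of Bernstein type: the uniqueness theorem for the approximants passes to the limit because the approximation is fast. For a gauge $\varphi$ the kernel $1/|w|^2$ is replaced by $1/(|w|\varphi(|w|))$, which is integrable near $0$ exactly under condition~(a).

Section~\ref{sec:grid} contains all estimates for a single grid, Section~\ref{sec:construction} the construction, Sections~\ref{sec:unique} and~\ref{sec:noderiv} the proof of Theorem~\ref{thm:main}, and Section~\ref{sec:gauge} the proof of Theorem~\ref{thm:sharp}. Theorem~\ref{thm:main} is also the case $\varphi(t)=t$ of Theorem~\ref{thm:sharp}; we prove it directly because the direct proof of (i) is short and needs no measures.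

\section{One grid of discs}\label{sec:grid}

We identify $\mathbb{C}$ with $\mathbb{R}^2$, writing $z=(z_1,z_2)$, and let $Q=[0,1]^2$. In this section $\varepsilon\in(0,\frac14]$ and an integer $N\ge\varepsilon^{-1/2}$ are fixed, and
\[
r=\frac{\varepsilon}{N^2},\qquad \rho=\frac{\sqrt\varepsilon}{N},\qquad\text{so that}\qquad \frac r\rho=\frac{\sqrt\varepsilon}{N}\le\varepsilon\le\frac14 .
\]
The \emph{cells} are the $N^2$ closed squares $[\frac pN,\frac{p+1}N]\times[\frac qN,\frac{q+1}N]$, $0\le p,q<N$. Let $A$ be the set of centers of some of the cells, and let $Y=Q\setminus\bigcup_{a\in A}B(a,r)$. Since $r<1/(2N)$, each disc $\overline B(a,r)$ lies in the interior of its cell. For $z\in Q$ we fix one cell $P_z$ that contains $z$.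

\begin{lemma}\label{lem:sum}
For $z\in Q$ we have $\sum r/|z-a|\le22\varepsilon$, where the sum runs over all $a\in A$ whose cell is not $P_z$.
\end{lemma}

\begin{proof}
Let $P\neq P_z$ be a cell with center $a$. Then $z\notin\operatorname{int}P\supseteq B(a,\frac1{2N})$, so $|z-a|\ge\frac1{2N}$. For $w\in P$ we have $|w-a|\le\frac1{\sqrt2N}\le\sqrt2\,|z-a|$, hence $|z-w|\le(1+\sqrt2)|z-a|$. Since $r=\varepsilon|P|$,
\[
\frac r{|z-a|}=\varepsilon\int_P\frac{dA(w)}{|z-a|}\le\varepsilon(1+\sqrt2)\int_P\frac{dA(w)}{|z-w|}.
\]
The cells overlap in null sets and lie in $\overline B(z,\sqrt2)$, over which $1/|z-w|$ has integral $2\pi\sqrt2$. The sum is therefore at most $\varepsilon(1+\sqrt2)2\pi\sqrt2\le22\varepsilon$.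
\end{proof}

The term that belongs to $P_z$ need not be small: it equals $1$ when $z$ lies on the circle $|z-a|=r$. To make it small we keep $z$ away from the centers. The radius $\rho$ is chosen so that $r/\rho\le\varepsilon$ while the discs $B(a,\rho)$ still cover little area.

\begin{lemma}\label{lem:cauchy}
The union of the discs $B(a,\rho)$, $a\in A$, has area at most $\pi\varepsilon$. If $z\in Q$ lies outside this union and $f$ is continuous with $|f|\le M$ on the circles $|\zeta-a|=r$, $a\in A$, then
\[
\sum_{a\in A}\Bigl|\frac1{2\pi i}\oint_{|\zeta-a|=r}\frac{f(\zeta)\,d\zeta}{\zeta-z}\Bigr|\le46\,\varepsilon M .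
\]
\end{lemma}

\begin{proof}
The area is at most $N^2\pi\rho^2=\pi\varepsilon$. On the circle about $a$ we have $|\zeta-z|\ge|z-a|-r\ge\frac12|z-a|$, because $|z-a|\ge\rho\ge2r$. So the term of $a$ is at most $2Mr/|z-a|$. The cells other than $P_z$ contribute at most $44\varepsilon M$ by Lemma~\ref{lem:sum}, and $P_z$ contributes at most $2Mr/\rho\le2\varepsilon M$.
\end{proof}

\begin{example}[the full grid]\label{ex:full}
Let $A$ consist of all $N^2$ centers. Both halves of Theorem~\ref{thm:main} are visible on $Y$ in approximate form.

\emph{Functions on $Y$ are nearly holomorphic on the whole square.} Let $f\in R_0(Y)$ with $|f|\le1$ on $Y$, and let $F(z)=\frac1{2\pi i}\int_{\partial Q}\frac{f(\zeta)\,d\zeta}{\zeta-z}$. Then $F$ is holomorphic on $\operatorname{int}Q$ and $|F(z)|\le\frac2\pi/\operatorname{dist}(z,\partial Q)$. By Cauchy's formula on $Y$ and Lemma~\ref{lem:cauchy}, $|f-F|\le46\varepsilon$ on $\operatorname{int}Q$ outside a set of area $\pi\varepsilon$. None of these bounds depends on $N$.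

\emph{Derivatives are large.} Take $x=0$. The function $-r/(z-a)$ has modulus at most $1$ on $Y$ and derivative $r/a^2$ at $0$. We multiply by unimodular constants that make all these derivatives positive:
\[
g(z)=-\sum_{a\in A}\frac{a^2}{|a|^2}\,\frac r{z-a},\qquad g'(0)=\sum_{a\in A}\frac r{|a|^2}=\varepsilon\sum_{p,q=0}^{N-1}\frac1{(p+\frac12)^2+(q+\frac12)^2}.
\]
By Lemma~\ref{lem:sum}, $|g|\le1+22\varepsilon<7$ on $Y$. There are $2m-1\ge m$ pairs $(p,q)$ with $\max(p,q)+1=m$, and each contributes at least $1/(2m^2)$. So $g'(0)\ge\frac\varepsilon2\sum_{m=1}^N\frac1m\ge\frac\varepsilon2\log N$.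

With $\varepsilon$ fixed and $N\to\infty$, the best constant in \eqref{eq:derivbound} at $0$ tends to infinity while the approximation by $F$ does not deteriorate.
\end{example}

In the construction only some of the cells receive a hole, and $x$ is arbitrary. The lower bound in Example~\ref{ex:full} used only that $x$ is a corner of a square all of whose cells have holes. For $c>0$, a \emph{$c$-box at $x$} is a square
\[
\Pi=\{x+(s_1t_1,s_2t_2):0\le t_1,t_2\le c\}\qquad\text{with } s_1,s_2\in\{1,-1\}.
\]

\begin{lemma}\label{lem:cells}
Let $\Pi\subseteq Q$ be a $c$-box at $x$ and $L=\lfloor Nc\rfloor$. There are distinct cells $P_{uv}\subseteq\Pi$, indexed by the integers $2\le u,v\le L$, whose centers satisfy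
\begin{equation}\label{eq:centers}
\frac{m-3/2}N\le|x-a_{uv}|\le\frac{\sqrt2\,m}N,\qquad m=\max(u,v).
\end{equation}
For $2\le m\le L$ there are $2m-3$ pairs $(u,v)$ with $\max(u,v)=m$.
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\fill[gray!15] (2,2) rectangle (7,7);
\fill[gray!55] (4,2) rectangle (5,5);
\fill[gray!55] (2,4) rectangle (4,5);
\draw[gray!60,thin] (0,0) grid (9,9);
\draw[thick] (1.4,1.3) rectangle (7.7,7.6);
\fill (1.4,1.3) circle (3pt) node[below left] {$x$};
\node[above right] at (7.7,7.6) {$\Pi$};
\end{tikzpicture}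
\caption{A square $\Pi$ of side $c$ with corner $x$ over a grid of mesh $1/N$, with $Nc=6.3$. The cells $P_{uv}$, $2\le u,v\le6$, are shaded. The $2m-3=5$ cells with $\max(u,v)=m=4$ are darker; their centers are at distance comparable to $m/N$ from $x$.}
\label{fig:box}
\end{figure}

\begin{proof}
The reflections $t\mapsto1-t$ of either coordinate are isometries of $Q$ that permute the cells, so we may assume $s_1=s_2=1$ (Figure~\ref{fig:box}). Let $p_0=\lceil Nx_1\rceil$ and $q_0=\lceil Nx_2\rceil$, and let $P_{uv}$ be the square of side $1/N$ with lower left corner $(\frac{p_0+u-2}N,\frac{q_0+v-2}N)$. Since $Nx_1\le p_0\le Nx_1+1$, the first coordinates of its points lie between $x_1+\frac{u-2}N\ge x_1$ and $x_1+\frac uN\le x_1+c$, and the same holds for the second coordinates with $q_0$, $x_2$, $v$. So $P_{uv}\subseteq\Pi\subseteq Q$, and $P_{uv}$ is a cell. The first coordinate of $a_{uv}-x$ is $\frac{p_0+u-3/2}N-x_1\in[\frac{u-3/2}N,\frac uN]$, and the second lies in $[\frac{v-3/2}N,\frac vN]$. This gives \eqref{eq:centers}. The number of pairs is $(m-1)^2-(m-2)^2=2m-3$.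
\end{proof}

\begin{proposition}\label{prop:deriv}
Let $x\in Y$, let $\Pi\subseteq Q$ be a $c$-box at $x$ with $Nc\ge2$, and suppose that $A$ contains the center of every cell contained in $\Pi$. Then there is a rational function $g$ with poles only in $A$ such that $|g|\le7$ on $Y$ and $g'(x)\ge\frac\varepsilon4(\log(Nc)-1)$.
\end{proposition}

\begin{proof}
Let
\begin{equation}\label{eq:g}
g(z)=-\sum_{a\in A}\frac{(x-a)^2}{|x-a|^2}\,\frac r{z-a},\qquad\text{so that}\qquad g'(x)=\sum_{a\in A}\frac r{|x-a|^2}.
\end{equation}
For $z\in Y$ we have $|z-a|\ge r$ for all $a\in A$. The term of the cell $P_z$, if present, has modulus at most $1$, and the others contribute at most $22\varepsilon$ by Lemma~\ref{lem:sum}; so $|g(z)|\le1+22\varepsilon\le7$. In $g'(x)$ we keep only the centers $a_{uv}$ of Lemma~\ref{lem:cells}. Each gives at least $rN^2/(2m^2)=\varepsilon/(2m^2)$, and $2m-3\ge m/2$ for $m\ge2$. Hence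
\[
g'(x)\ge\frac\varepsilon4\sum_{m=2}^L\frac1m\ge\frac\varepsilon4\log\frac{L+1}2\ge\frac\varepsilon4\bigl(\log(Nc)-1\bigr).\qedhere
\]
\end{proof}

\section{The construction}\label{sec:construction}

A single grid leaves interior points, where \eqref{eq:derivbound} holds with some finite $M$. We therefore remove infinitely many grids. A \emph{perforated square} is a set $Z$ obtained from $Q$ by removing finitely many open discs whose closures are pairwise disjoint and lie in $\operatorname{int}Q$. Its boundary $\partial Z$ is the union of $\partial Q$ and the circles, so $|\partial Z|=0$, and $\operatorname{int}Z$ is $\operatorname{int}Q$ minus the closed discs. The set $\operatorname{int}Z$ is connected: given two of its points, enlarge the discs slightly so that their closures remain disjoint, remain in $\operatorname{int}Q$ and miss both points, and replace each chord that an enlarged disc cuts from the segment between the points by an arc of the enlarged circle.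

Two lemmas describe what a perforated square passes on to the next generation. New holes will be placed only in cells that lie in $Z$, so that the old circles survive. Proposition~\ref{prop:deriv} then asks for a box in $Z$ at every point of $Z$, including the points on the circles, with a side that does not depend on the point.

\begin{lemma}\label{lem:box}
Let $Z$ be a perforated square. For all sufficiently small $c>0$, every $x\in Z$ has a $c$-box contained in $Z$.
\end{lemma}

\begin{proof}
Consider the family formed by $\mathbb{C}\setminus\operatorname{int}Q$ and the closures of the removed discs, and let $\gamma>0$ be at most the distance between any two distinct members. Let $c\le\frac12$ and $c\sqrt2<\gamma/2$, and let $x\in Z$. At most one member has distance less than $\gamma/2$ from $x$, and every $c$-box at $x$ lies in $B(x,\gamma/2)$, so it meets no other member. If there is no such member, all signs work. If the member is $\mathbb{C}\setminus\operatorname{int}Q$, take $s_i=1$ when $x_i\le\frac12$ and $s_i=-1$ otherwise; the box then lies in $Q$. If the member is $\overline B(a,s)$, let $y=x-a$, so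 that $|y|\ge s$, and choose $s_i$ with $s_iy_i\ge0$. For $v=(s_1t_1,s_2t_2)$ with $t_1,t_2\ge0$ we have $|x+v-a|^2=|y|^2+2\,v\cdot y+|v|^2\ge s^2$, so the box misses $B(a,s)$.
\end{proof}

The second lemma is a uniqueness theorem that tolerates errors. As in Example~\ref{ex:full}, a function $f\in R(X)$ will be close to a holomorphic function only off an exceptional set of small area. So if $f$ vanishes on a set of positive area, we learn only that the approximant is small on a set whose area is bounded below. We need to know how small it must be there to be small everywhere.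

\begin{lemma}\label{lem:delta}
Let $\Omega\subseteq\mathbb{C}$ be open and connected, $K\subset\Omega$ compact, $\sigma>0$, and let $\mathcal F$ be a family of holomorphic functions on $\Omega$ that is uniformly bounded on each compact subset of $\Omega$. There is $\delta>0$ such that, if $g\in\mathcal F$ and $|g|\le\delta$ on a measurable set $E\subseteq K$ with $|E|\ge\sigma$, then $|g|\le\sigma$ on $K$.
\end{lemma}

\begin{proof}
Otherwise there are $g_n\in\mathcal F$ and $E_n\subseteq K$ with $|E_n|\ge\sigma$, $|g_n|\le1/n$ on $E_n$, and $\sup_K|g_n|>\sigma$. By Montel's theorem a subsequence $(g_{n_i})$ converges uniformly on compact subsets of $\Omega$ to a holomorphic function $g$. The set $E=\bigcap_l\bigcup_{i\ge l}E_{n_i}$ is a decreasing intersection of subsets of $K$ of area at least $\sigma$, and $|K|<\infty$, so $|E|\ge\sigma$. For $z\in E$ we have $|g_{n_i}(z)|\le1/n_i$ for infinitely many $i$, so $g(z)=0$. The infinite set $E\subseteq K$ has an accumulation point in $\Omega$, and $\Omega$ is connected, so $g\equiv0$. Then $g_{n_i}\to0$ uniformly on $K$, a contradiction.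
\end{proof}

Without connectedness the lemma is false, as a function equal to $0$ on one component and to a large constant on another shows. The proof gives no lower bound for $\delta$, and none is needed, since the next grid can be adapted to any positive $\delta$.

\medskip
\noindent\textbf{Data attached to a stage.} We construct perforated squares $Q=X_0\supseteq X_1\supseteq\cdots$ and write $\Omega_k=\operatorname{int}X_k$. Once $X_k$ is known, we fix the following objects, which depend only on $X_k$ and $k$.
\begin{itemize}
\item A number $c_k\in(0,2^{-k-1}]$ such that every point of $X_k$ has a $c_k$-box in $X_k$ (Lemma~\ref{lem:box}).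
\item A compact set $K_k=\{z\in X_k:\operatorname{dist}(z,\partial X_k)\ge\eta_k\}\subset\Omega_k$, with $\eta_k>0$ so small that $|X_k\setminus K_k|\le2^{-k}$. This is possible because the sets $\{z\in X_k:\operatorname{dist}(z,\partial X_k)<\eta\}$ decrease to the null set $\partial X_k$ as $\eta\downarrow0$.
\item The family $\mathcal F_k$ of holomorphic functions $g$ on $\Omega_k$ with $|g(z)|\le\ell_k/\operatorname{dist}(z,\partial X_k)$, where $2\pi\ell_k$ is the length of $\partial X_k$. This is the bound satisfied by Cauchy integrals over $\partial X_k$ of functions bounded by $1$.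
\item The number $\delta_k>0$ given by Lemma~\ref{lem:delta} for $\Omega_k$, $K_k$, $\mathcal F_k$ and $\sigma=2^{-k}$.
\end{itemize}

\noindent\textbf{Generation $k$.} Let $k\ge1$ and let $X_{k-1}$ and its data be given. First choose $\varepsilon_k>0$ with
\begin{equation}\label{eq:eps}
\varepsilon_k\le4^{-k},\qquad \varepsilon_k\le\tfrac12\varepsilon_{k-1}\ \ (k\ge2),\qquad \varepsilon_k\le\tfrac14c_{k-1},\qquad \varepsilon_k\le\tfrac1{100}\delta_{k-1}.
\end{equation}
Then choose an integer $N_k\ge\varepsilon_k^{-1/2}$, and let $r_k=\varepsilon_k/N_k^2$ and $\rho_k=\sqrt{\varepsilon_k}/N_k$. Let $A_k$ be the set of centers of those cells of mesh $1/N_k$ that are contained in $X_{k-1}$, and let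
\[
X_k=X_{k-1}\setminus\bigcup_{a\in A_k}B(a,r_k).
\]
Each disc $\overline B(a,r_k)$ lies in the interior of its cell, hence in $\Omega_{k-1}$, so $X_k$ is again a perforated square. The results of Section~\ref{sec:grid} apply to $\varepsilon_k$, $N_k$, $A_k$. Finally let $X=\bigcap_kX_k$. We call every set obtained in this way \emph{admissible}. Because $N_k$ is chosen last, we may later impose any further condition that holds for all large $N_k$.

A disc removed at a stage $j>k$ lies in $\Omega_{j-1}\subseteq\Omega_k$. Hence
\begin{equation}\label{eq:boundary}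
\partial X_k\subseteq X\qquad(k\ge0),
\end{equation}
and in particular $X\supseteq\partial Q$ is non-empty. The second condition in \eqref{eq:eps} gives
\begin{equation}\label{eq:tail}
\sum_{j>k}\varepsilon_j\le2\varepsilon_{k+1},\qquad\sum_{j>k}\varepsilon_j^2\le\tfrac43\varepsilon_{k+1}^2 .
\end{equation}

\section{Uniqueness from sets of positive area}\label{sec:unique}

In this section $X$ is any admissible set.

\begin{lemma}\label{lem:area}
Every non-empty relatively open subset of $X$ has positive area.
\end{lemma}

\begin{proof}
Let $x\in X$ and $s>0$, and choose $k$ with $c_k\sqrt2<s$. A $c_k$-box $\Pi\subseteq X_k$ at $x$ lies in $B(x,s)$ and has area $c_k^2$. By \eqref{eq:tail} and the third condition in \eqref{eq:eps},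
\[
|X_k\setminus X|\le\sum_{j>k}N_j^2\pi r_j^2\le\pi\sum_{j>k}\varepsilon_j^2\le\frac{4\pi}3\cdot\frac{c_k^2}{16}<c_k^2 .
\]
So $|X\cap B(x,s)|\ge|\Pi|-|X_k\setminus X|>0$.
\end{proof}

A function $f\in R(X)$ is defined only on $X$, but by \eqref{eq:boundary} it is defined on $\partial X_k$. This lets us form the approximants
\[
T_kf(z)=\frac1{2\pi i}\int_{\partial X_k}\frac{f(\zeta)\,d\zeta}{\zeta-z}\qquad(z\in\Omega_k),
\]
where $\partial Q$ is oriented counterclockwise and the circles clockwise. If $\|f\|\le1$, then $T_kf\in\mathcal F_k$. The approximation can be expected at points that keep away from the centers of all later generations, and Lemma~\ref{lem:delta} gives information on $K_k$. So we let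
\[
H_k=\{z\in X\cap K_k:\ |z-a|\ge\rho_j\ \text{ for all } j>k \text{ and } a\in A_j\},
\]
a compact set.

\begin{lemma}\label{lem:approx}
For $k\ge0$ we have $|X\setminus H_k|\le3\cdot2^{-k}$, and $|f-T_kf|\le100\,\varepsilon_{k+1}\|f\|$ on $H_k$ for all $f\in R(X)$.
\end{lemma}

\begin{proof}
A point of $X\setminus H_k$ lies in $X_k\setminus K_k$ or in a disc $B(a,\rho_j)$ with $j>k$, $a\in A_j$. By Lemma~\ref{lem:cauchy}, \eqref{eq:tail} and the first condition in \eqref{eq:eps},
\[
|X\setminus H_k|\le2^{-k}+\pi\sum_{j>k}\varepsilon_j\le2^{-k}+2\pi\,4^{-k-1}\le3\cdot2^{-k}.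
\]
Fix $z\in H_k$. Both $f(z)$ and $T_kf(z)$ depend continuously on $f\in C(X)$, so we may take $f\in R_0(X)$. The finitely many poles of $f$ lie outside $\bigcap_mX_m$, and the $X_m$ decrease, so $f$ has no poles on $X_m$ for some $m>k$. The set $\Omega_m$ is $\Omega_k$ minus the discs $\overline B(a,r_j)$, $a\in A_j$, $k<j\le m$, and $|z-a|\ge\rho_j>r_j$; so $z\in\Omega_m$. Cauchy's formula on $X_m$ gives $f(z)=T_mf(z)$. Since $\partial X_m$ is the union of $\partial X_k$ and the circles of generations $k+1,\dots,m$,
\[
f(z)-T_kf(z)=-\sum_{j=k+1}^m\ \sum_{a\in A_j}\frac1{2\pi i}\oint_{|\zeta-a|=r_j}\frac{f(\zeta)\,d\zeta}{\zeta-z},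
\]
with the circles now oriented counterclockwise. These circles lie in $X$ by \eqref{eq:boundary}, so $|f|\le\|f\|$ on them. By Lemma~\ref{lem:cauchy} generation $j$ contributes at most $46\varepsilon_j\|f\|$, and $\sum_{j>k}46\varepsilon_j\le92\varepsilon_{k+1}$ by \eqref{eq:tail}.
\end{proof}

\begin{proposition}\label{prop:unique}
Every admissible set $X$ satisfies conclusion \textup{(ii)} of Theorem~\ref{thm:main}.
\end{proposition}

\begin{proof}
The first assertion is Lemma~\ref{lem:area}. Let $f\in R(X)$ with $\|f\|\le1$, and suppose that its zero set $E$, which is closed, has positive area. Let $k$ be so large that $4\cdot2^{-k}\le|E|$. Then $E_k=E\cap H_k\subseteq K_k$ has area at least $|E|-3\cdot2^{-k}\ge2^{-k}$. On $E_k$, Lemma~\ref{lem:approx} and the last condition in \eqref{eq:eps} give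
\[
|T_kf|=|T_kf-f|\le100\,\varepsilon_{k+1}\le\delta_k .
\]
As $T_kf\in\mathcal F_k$, the choice of $\delta_k$ gives $|T_kf|\le2^{-k}$ on $K_k$. By Lemma~\ref{lem:approx} again,
\[
|f|\le2^{-k}+100\,\varepsilon_{k+1}\quad\text{on }H_k .
\]
Let $\tau>0$ and $U=\{z\in X:|f(z)|>\tau\}$. For all large $k$ the last bound is less than $\tau$, so $U\subseteq X\setminus H_k$ and $|U|\le3\cdot2^{-k}$. Thus $|U|=0$, and the relatively open set $U$ is empty by Lemma~\ref{lem:area}. Hence $f\equiv0$. Non-regularity was deduced after the statement of Theorem~\ref{thm:main}.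
\end{proof}

The condition $100\,\varepsilon_{k+1}\le\delta_k$ is the only link between the size of a generation and the function theory of the earlier ones. It can be met because $\delta_k$ is determined before $\varepsilon_{k+1}$ is chosen, and because the error in Lemma~\ref{lem:approx} does not depend on the integers $N_j$, $j>k$.

\section{Unbounded differentiation at every point}\label{sec:noderiv}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $X$ be an admissible set for which, at each stage, $N_k$ is chosen so large that also
\begin{equation}\label{eq:N}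
N_kc_{k-1}\ge2\qquad\text{and}\qquad\varepsilon_k\bigl(\log(N_kc_{k-1})-1\bigr)\ge4k .
\end{equation}
Conclusion (ii) is Proposition~\ref{prop:unique}. For (i), let $x\in X$ and $k\ge1$. Since $x\in X_{k-1}$, there is a $c_{k-1}$-box $\Pi\subseteq X_{k-1}$ at $x$, and every cell of mesh $1/N_k$ contained in $\Pi$ has its center in $A_k$ by the definition of $A_k$. The set $Y_k=Q\setminus\bigcup_{a\in A_k}B(a,r_k)$ contains $X$. Proposition~\ref{prop:deriv} and \eqref{eq:N} give $g_k\in R_0(X)$ with $\|g_k\|\le7$ and $g_k'(x)\ge k$. So \eqref{eq:derivbound} holds at $x$ for no $M$, and by Lemma~\ref{lem:derivation} there is no non-zero bounded point derivation at $x$.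
\end{proof}

\section{Gauges and representing measures}\label{sec:gauge}

\emph{Measure} means complex Borel measure on $X$. We use two consequences of the theorems of Hahn--Banach and Riesz: a bounded linear functional on a subspace of $C(X)$ is given by integration against a measure, and a proper closed subspace of $C(X)$ is annihilated by a non-zero measure. A measure $\mu$ \emph{represents} $x$ if $\int f\,d\mu=f(x)$ for $f\in R(X)$; by density it is enough to check this on $R_0(X)$. A gauge is monotone, hence Borel, and the monotonicity of $\varphi(t)/t$ gives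
\begin{equation}\label{eq:gauge}
\varphi(2t)\le2\varphi(t)\quad(t>0),\qquad\frac s{\varphi(s)}\le\frac t{\varphi(t)}\quad(0<s\le t).
\end{equation}

\begin{lemma}\label{lem:phi-t}
Let $X$ be compact and $x\in X$. There is a non-zero bounded point derivation on $R(X)$ at $x$ if and only if $x$ is a $\varphi$-point for $\varphi(t)=t$. In that case $x$ is a $\varphi$-point for every gauge $\varphi$.
\end{lemma}

\begin{proof}
Suppose that there is such a derivation. By Lemma~\ref{lem:derivation} we may normalize it so that $D(f)=f'(x)$ on $R_0(X)$, and there is a measure $\nu$ with $\int f\,d\nu=f'(x)$ for $f\in R_0(X)$. Let $d\mu=(z-x)\,d\nu$. For $g\in R_0(X)$ the derivative of $(z-x)g$ at $x$ is $g(x)$, so $\mu$ represents $x$. Also $\mu(\{x\})=0$ and $\int d|\mu|/|z-x|=|\nu|(X\setminus\{x\})<\infty$.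

Conversely, let $\mu$ satisfy \eqref{eq:phipoint} with $\varphi(t)=t$. For $f\in R_0(X)$ write $f-f(x)=(z-x)g$ with $g\in R_0(X)$. Since $\mu(\{x\})=0$,
\[
f'(x)=g(x)=\int g\,d\mu=\int\frac{f(z)-f(x)}{z-x}\,d\mu(z),
\]
so \eqref{eq:derivbound} holds with $M=2\int d|\mu|/|z-x|$, and Lemma~\ref{lem:derivation} applies.

Finally, let $\varphi$ be any gauge and $T\ge\operatorname{diam}X$, $T>0$. By \eqref{eq:gauge}, $1/\varphi(s)\le\frac T{\varphi(T)}\cdot\frac1s$ for $0<s\le T$, so the same $\mu$ satisfies \eqref{eq:phipoint} for $\varphi$.
\end{proof}

\subsection*{Convergent gauges: the Cauchy transform}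

For a measure $\nu$ on $X$ let $\hat\nu(w)=\int\frac{d\nu(z)}{z-w}$. Since $1/|w|$ is locally integrable, Fubini's theorem shows that the integral converges absolutely for almost every $w\in\mathbb{C}$ and that $\hat\nu$ is locally integrable. We need the standard fact that $\hat\nu=0$ almost everywhere only if $\nu=0$; see, e.g., \cite[Ch.~II, \S8]{Gamelin}. It follows from the formula $\psi(z)=\frac1\pi\int\frac{\partial\psi}{\partial\bar w}(w)\frac{dA(w)}{z-w}$ for smooth $\psi$ with compact support, which gives $\int\psi\,d\nu=\frac1\pi\int\frac{\partial\psi}{\partial\bar w}\,\hat\nu\,dA$, and from the density of such $\psi$ in $C(X)$.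

\begin{proposition}\label{prop:convergent}
If $\int_0^1dt/\varphi(t)<\infty$ and $R(X)\ne C(X)$, then the $\varphi$-points of $R(X)$ contain a set of positive area.
\end{proposition}

\begin{proof}
Let $\nu\ne0$ be a measure that annihilates $R(X)$, and let $T=\operatorname{diam}X$, which is positive since $R(X)\neq C(X)$. For $w\notin X$ the function $1/(z-w)$ is in $R_0(X)$, so $\hat\nu(w)=0$. Hence $\hat\nu\neq0$ on a subset of $X$ of positive area. For $z\in X$, polar coordinates about $z$ give
\[
\int_X\frac{dA(w)}{|z-w|\,\varphi(|z-w|)}\le2\pi\int_0^T\frac{dt}{\varphi(t)}<\infty,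
\]
where $1/\varphi\le1/\varphi(1)$ on $[1,\infty)$ is used if $T>1$. Integrating against $|\nu|$ and exchanging the integrals, we find that
\[
I(w)=\int\frac{d|\nu|(z)}{|z-w|\,\varphi(|z-w|)}<\infty\qquad\text{for almost every }w\in X,
\]
where the integrand is $+\infty$ at $z=w$. Let $w\in X$ satisfy $I(w)<\infty$ and $\hat\nu(w)\ne0$; such $w$ form a set of positive area. Then $|\nu|(\{w\})=0$ and $\int d|\nu|/|z-w|\le\varphi(T)I(w)<\infty$, so
\[
d\mu=\frac{d\nu}{\hat\nu(w)\,(z-w)}
\]
is a measure with $\mu(\{w\})=0$ and $\int d|\mu|/\varphi(|z-w|)=I(w)/|\hat\nu(w)|<\infty$. For $f\in R_0(X)$ the quotient $\frac{f(z)-f(w)}{z-w}$ agrees off $w$ with a function in $R_0(X)$, so its integral against $\nu$ is $0$. This says $\int\frac{f(z)}{z-w}\,d\nu(z)=f(w)\hat\nu(w)$, that is, $\mu$ represents $w$.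
\end{proof}

\subsection*{Divergent gauges: a weighted test function}

If $x$ is a $\varphi$-point with measure $\mu$, then for $h\in R(X)$
\begin{equation}\label{eq:weighted}
|h(x)|\le\sup_{z\in X\setminus\{x\}}|h(z)|\,\varphi(|z-x|)\cdot\int\frac{d|\mu|(z)}{\varphi(|z-x|)} .
\end{equation}
To exclude $\varphi$-points we need functions $h$ for which the supremum stays bounded and $h(x)$ is large. The case $\varphi(t)=t$ suggests the form of $h$: for the function $g$ in \eqref{eq:g},
\[
\frac{g(z)-g(x)}{z-x}=\sum_{a\in A}\frac{x-a}{|x-a|}\cdot\frac r{|x-a|\,(z-a)},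
\]
and we replace the factor $|x-a|$ in the second denominator by $\varphi(|x-a|)$. We also drop the centers within $1/N$ of $x$; the lower bound does not use them, and the upper bound is shorter without them.

\begin{proposition}\label{prop:weighted}
Let $\varphi$ be a gauge. In the setting of Section~\ref{sec:grid}, let $x\in Y$, let $\Pi\subseteq Q$ be a $c$-box at $x$ with $Nc\ge3$, and suppose that $A$ contains the center of every cell contained in $\Pi$. Then there is a rational function $h$ with poles only in $A$ such that
\[
h(x)\ge\frac\varepsilon4\int_{3/N}^c\frac{dt}{\varphi(t)}\qquad\text{and}\qquad|h(z)|\le\frac{25}{\varphi(|z-x|)}\quad(z\in Y\setminus\{x\}).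
\]
\end{proposition}

\begin{proof}
Let $A'=\{a\in A:|x-a|\ge1/N\}$ and
\[
h(z)=\sum_{a\in A'}\frac{x-a}{|x-a|}\cdot\frac r{\varphi(|x-a|)\,(z-a)},\qquad\text{so that}\qquad h(x)=\sum_{a\in A'}\frac r{\varphi(|x-a|)\,|x-a|}.
\]

\emph{Lower bound.} Let $a=a_{uv}$ be a center from Lemma~\ref{lem:cells} with $m=\max(u,v)\ge3$. By \eqref{eq:centers}, $|x-a|\ge\frac3{2N}$, so $a\in A'$. Also $|x-a|\le2m/N$, so $\varphi(|x-a|)\,|x-a|\le2\varphi(m/N)\cdot2m/N$ by \eqref{eq:gauge}. There are $2m-3\ge m$ such centers for each $m$. Since $rN^2=\varepsilon$, the function $1/\varphi$ is nonincreasing, and $L+1>Nc$,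
\[
h(x)\ge\sum_{m=3}^Lm\cdot\frac{rN}{4m\,\varphi(m/N)}=\frac\varepsilon4\sum_{m=3}^L\frac1{N\varphi(m/N)}\ge\frac\varepsilon4\sum_{m=3}^L\int_{m/N}^{(m+1)/N}\frac{dt}{\varphi(t)}\ge\frac\varepsilon4\int_{3/N}^c\frac{dt}{\varphi(t)} .
\]

\emph{Upper bound.} Let $z\in Y\setminus\{x\}$ and $d=|z-x|$. The term of $a\in A'$ has modulus $\theta_a=r/(\varphi(|x-a|)\,|z-a|)$. The weight $1/\varphi(|x-a|)$ is comparable to or smaller than $1/\varphi(d)$ unless $a$ is much closer to $x$ than $z$ is, and in that case $|z-a|$ is comparable to $d$. This leads to three groups.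

\emph{The center of $P_z$, if it lies in $A'$.} Since $|z-a|\ge r$, we have $\theta_a\le1/\varphi(|x-a|)$. Since $|x-a|\ge1/N$, we have $d\le|x-a|+\frac1{\sqrt2N}\le2|x-a|$, so $\varphi(d)\le2\varphi(|x-a|)$ and $\theta_a\le2/\varphi(d)$.

\emph{Other centers with $|x-a|\ge d/2$.} Here $\varphi(|x-a|)\ge\varphi(d/2)\ge\frac12\varphi(d)$. By Lemma~\ref{lem:sum} at $z$, the sum of the $\theta_a$ is at most $44\varepsilon/\varphi(d)$.

\emph{Other centers with $|x-a|<d/2$.} Here $|z-a|\ge d/2$, and the second inequality in \eqref{eq:gauge} gives $1/\varphi(|x-a|)\le d/(\varphi(d)|x-a|)$. So $\theta_a\le\frac2{\varphi(d)}\cdot\frac r{|x-a|}$. We apply Lemma~\ref{lem:sum} at the point $x$, and for the center of $P_x$, if it lies in $A'$, we use $r/|x-a|\le rN\le\varepsilon$. The sum of the $\theta_a$ is at most $2(22\varepsilon+\varepsilon)/\varphi(d)$.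

Altogether $|h(z)|\,\varphi(d)\le2+90\varepsilon\le25$.
\end{proof}

The third group is the one place where the full strength of the condition on $\varphi(t)/t$ is used; it converts the weight near $x$ into the integrable kernel $1/|x-a|$ of Lemma~\ref{lem:sum}.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Proposition~\ref{prop:convergent} gives (a)$\Rightarrow$(b), and (b)$\Rightarrow$(c) holds because $C(X)$ is regular by Urysohn's lemma. It remains to prove the last assertion, which also gives (c)$\Rightarrow$(a).

Suppose $\int_0^1dt/\varphi(t)=\infty$. For $0<c\le1$ we have $\int_c^1dt/\varphi(t)\le1/\varphi(c)<\infty$, so $\int_0^cdt/\varphi(t)=\infty$. We can therefore construct an admissible set $X$ for which, at each stage, $N_k$ is so large that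
\begin{equation}\label{eq:Nphi}
N_kc_{k-1}\ge3\qquad\text{and}\qquad\varepsilon_k\int_{3/N_k}^{c_{k-1}}\frac{dt}{\varphi(t)}\ge4k .
\end{equation}
By Proposition~\ref{prop:unique}, conclusion (ii) of Theorem~\ref{thm:main} holds, and $R(X)$ is not regular. Suppose that $x\in X$ is a $\varphi$-point with measure $\mu$, and let $k\ge1$. A $c_{k-1}$-box at $x$ contained in $X_{k-1}$ satisfies the hypotheses of Proposition~\ref{prop:weighted} for $\varepsilon_k$, $N_k$, $A_k$, and $X\subseteq Q\setminus\bigcup_{a\in A_k}B(a,r_k)$. With \eqref{eq:Nphi} we obtain $h_k\in R_0(X)$ with $h_k(x)\ge k$ and $|h_k(z)|\,\varphi(|z-x|)\le25$ on $X\setminus\{x\}$. By \eqref{eq:weighted},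
\[
k\le25\int\frac{d|\mu|(z)}{\varphi(|z-x|)}<\infty\qquad\text{for all }k,
\]
a contradiction. So $R(X)$ has no $\varphi$-points, and by Lemma~\ref{lem:phi-t} it has no non-zero bounded point derivations.
\end{proof}

\begin{thebibliography}{9}

\bibitem{FMY}
J. F. Feinstein, S. Morley, H. Yang, \emph{Swiss Cheeses and Their Applications}, arXiv:1412.6406 (2014).

\bibitem{Gamelin}
Gamelin, \emph{Uniform Algebras}.

\end{thebibliography}
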